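\title{Torsion quotients of free groups with almost maximal subgroup growth}

\begin{abstract}
Enumerate the free group $F_r$, $r\ge 2$, as $w_1,w_2,\dots$, and let $\Gamma$ be the torsion group obtained from $F_r$ by imposing the relations $w_i^{a_i!}=1$. We show that for every $\epsilon>0$ the integers $a_i$ can be chosen so that $\Gamma$ has at least $(n!)^{r-1-\epsilon}$ subgroups of index $n$ for all large $n$, while $F_r$ itself has at most $n\,(n!)^{r-1}$. We also show that $\epsilon$ cannot be removed. The proof builds infinite $F_r$-sets with a large cocompact group of symmetries and makes the orbits of one word after another finite, by regluing edges between the $F_r$-set and a mirror copy of it.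
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $F=F_r$ be the free group on $S=\{x_1,\dots,x_r\}$, $r\ge2$, and let $w_1,w_2,\dots$ be an enumeration of all elements of $F$. For a sequence $a=(a_i)_{i\ge1}$ of positive integers put
\[
\Gamma_a=\langle x_1,\dots,x_r\mid w_i^{a_i!}\ (i\ge1)\rangle .
\]
Every element of $\Gamma_a$ is the image of some $w_i$, so $\Gamma_a$ is a torsion group. For a group $G$ let $s_n(G)$ be the number of subgroups of index $n$. Counting actions on $n$ points gives $s_n(G)\le n\,(n!)^{r-1}$ for every group $G$ with $r$ generators (Section~\ref{sec:count}), so $r-1$ is the largest conceivable exponent of $n!$. How close to it can the torsion groups $\Gamma_a$ come? For $r=2$ the problem, which comes from \cite{SP}, is whether for every $\epsilon>0$ the sequence $a$ can be chosen so that $s_n(\Gamma_a)\ge c\,(n!)^{1-\epsilon}$ for some constant $c>0$ and all large $n$. The answer is yes, and it holds for every $r$.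

\begin{theorem}\label{thm:lower}
Let $r\ge2$. For every $\epsilon>0$ there are a sequence $a$ and an integer $n_0$ such that $s_n(\Gamma_a)\ge(n!)^{r-1-\epsilon}$ for all $n\ge n_0$. The same bound holds for every sequence $a'$ with $a'_i\ge a_i$ for all $i$.
\end{theorem}

\begin{theorem}\label{thm:upper}
Let $a$ be any sequence. There are integers $m_1,\dots,m_r\ge1$ with $x_i^{m_i}=1$ in $\Gamma_a$, and for any such integers
\[
s_n(\Gamma_a)\le (n!)^{\,r-1-\sum_{i}1/m_i+o(1)}\qquad(n\to\infty).
\]
\end{theorem}

Thus for $r=2$ every sequence $a$ has a $\delta>0$ with $s_n(\Gamma_a)=O((n!)^{1-\delta})$, and the exponent can nevertheless be made arbitrarily close to $1$.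

\subsection*{Which answer to expect}
An action of $F$ on $n$ points is an $r$-tuple of permutations, and it factors through $\Gamma_a$ if and only if each $w_i$ acts with order dividing $a_i!$. The factorial has a convenient effect: it suffices that all cycles of $w_i$ have length at most $a_i$. In particular the relations with $a_i\ge n$ hold automatically, and for a given $n$ only finitely many relations matter if $a_i\to\infty$. What does one relation cost? The proportion of $\pi\in S_n$ with $\pi^m=1$ is at most $(n!)^{-1/m+o(1)}$ (Section~\ref{sec:count}), and for $m\mid n$ the permutations with all cycles of length $m$ already have proportion $1/(m^{n/m}(n/m)!)=(n!)^{-1/m+o(1)}$. If the words $w_i$ behaved like independent random permutations, the $i$-th relation would lower the exponent by $1/a_i!$, and a rapidly growing sequence would cost less than $\epsilon$ in total. So one expects the answer yes. For the generators the heuristic is exact, and it gives Theorem~\ref{thm:upper}. For a word such as $x_1x_2$, after conditions have been imposed on $x_1$ and $x_2$, no independence is available, and we construct the actions instead.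

\subsection*{The method}
Suppose that $F$ acts transitively on an infinite set $\Omega$ and that a group $\Lambda$ acts on $\Omega$ freely, with finitely many orbits, say $d$, and commuting with $F$. Every action of $\Lambda$ on a set $Z$ of $q$ points yields an $F$-set $Z\times_\Lambda\Omega$ with $n=dq$ points, and the orbits of a word on it are images of the orbits of that word on $\Omega$. So if finitely many words have bounded orbits on $\Omega$, they have bounded orbits on all these finite $F$-sets, with bounds that do not depend on $n$. If $\Lambda$ has about $(q!)^{Dd}$ actions on $q$ points, we obtain about $(n!)^{D}$ such $F$-sets. Section~\ref{sec:finite} turns this into a proof of Theorem~\ref{thm:lower}, given such \emph{models} $(\Lambda,\Omega)$ for longer and longer lists of words, with $D$ close to $r-1$ and with the bound for each word fixed once and for all.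

The main work is the inductive step, Proposition~\ref{prop:step}: make the orbits of one more word $u$ finite, lose almost nothing in $D$, and respect the old bounds. An infinite $u$-orbit in $\Omega$ is translated along itself by an element of $\Lambda$. We pass to a subgroup $N$ of large finite index, take copies of $\Omega$ of two kinds, on which this element acts in opposite directions, and reglue edges so that the orbit changes between the two kinds an odd number of times per period. It then closes up after two periods. Section~\ref{sec:walks} shows this on $\Omega=\mathbb Z$. The new symmetry group is a double of $N$ along cyclic subgroups, studied in Section~\ref{sec:doubles}; the construction and its verification occupy Sections \ref{sec:construction}--\ref{sec:lines}.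

\section{Counting actions}\label{sec:count}

Let $G$ be a finitely generated group and $[n]=\{1,\dots,n\}$. An action of $G$ on $[n]$ is a homomorphism $G\to S_n$; let $\operatorname{tr}_n(G)$ be the number of transitive ones. For a subgroup $H$ of index $n$, the transitive actions in which $H$ is the stabilizer of the point $1$ correspond to the bijections $G/H\to[n]$ sending $H$ to $1$. Hence
\begin{equation}\label{eq:sn}
s_n(G)=\operatorname{tr}_n(G)/(n-1)! ,
\end{equation}
which is at most $(n!)^r/(n-1)!=n\,(n!)^{r-1}$ if $G$ has $r$ generators. Isomorphism classes of transitive $G$-sets with $n$ points correspond to conjugacy classes of subgroups of index $n$, so $s_n(G)$ is at least the number of these isomorphism classes.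

From $n^ne^{-n}\le n!\le n^n$ we get $\log n!\sim n\log n$. For constants $C,\alpha>0$ and a fixed integer $k\ge1$ this gives the rules
\begin{equation}\label{eq:rules}
C^n=(n!)^{o(1)},\qquad n^{\alpha n}=(n!)^{\alpha+o(1)},\qquad \log n!\sim k\log\lfloor n/k\rfloor!\sim\log\bigl(k\lfloor n/k\rfloor\bigr)! .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Each $x_i$ is some $w_j$, so $m_i=a_j!$ is a possible choice. Let $c_m(n)$ be the number of $\pi\in S_n$ with $\pi^m=1$, that is, with all cycle lengths dividing $m$. A $k$-set carries $(k-1)!$ cycles, so the exponential formula gives $\sum_n c_m(n)t^n/n!=\exp\bigl(\sum_{k\mid m}t^k/k\bigr)$. All terms on the left are nonnegative, and for $t=n^{1/m}$ each of the at most $m$ terms in the exponent is at most $n$. Therefore $c_m(n)\le n!\,n^{-n/m}e^{mn}=(n!)^{1-1/m+o(1)}$. An action of $\Gamma_a$ on $[n]$ is determined by the images of the $x_i$, so $\operatorname{tr}_n(\Gamma_a)\le\prod_ic_{m_i}(n)$, and \eqref{eq:sn} gives the claim.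
\end{proof}

For lower bounds we measure the supply of finite actions of $G$ by
\[
\mathfrak h(G)=\liminf_{n\to\infty}\frac{\log|\operatorname{Hom}(G,S_n)|}{\log n!}.
\]
A free group of rank $\rho$ has $\mathfrak h=\rho$.

\begin{lemma}\label{lem:h}
\begin{enumerate}
\item[(a)] If $k\ge1$ is fixed and $|\operatorname{Hom}(G,S_{kn})|\ge((kn)!)^{\alpha-o(1)}$, then $\mathfrak h(G)\ge\alpha$.
\item[(b)] If $A\le H$ has finite index $k$, then $\mathfrak h(H)\ge\mathfrak h(A)/k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $S_n\subset S_{n+1}$, the number $|\operatorname{Hom}(G,S_n)|$ is nondecreasing in $n$. Compare $n$ with $k\lfloor n/k\rfloor$ and use \eqref{eq:rules}.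

(b) Fix representatives $h_1=1,h_2,\dots,h_k$ of $H/A$. Inducing an action of $A$ on $[n]$ gives an action of $H$ on $[k]\times[n]$ whose restriction to $A$ on the block $\{1\}\times[n]$ is the action we started with. So $|\operatorname{Hom}(H,S_{kn})|\ge|\operatorname{Hom}(A,S_n)|\ge(n!)^{\mathfrak h(A)-o(1)}=((kn)!)^{\mathfrak h(A)/k-o(1)}$, and (a) applies.
\end{proof}

\section{Walks, swaps, and how to close a line}\label{sec:walks}

\subsection{Walks}
Let $\Omega$ be an $F$-set, with action $p\mapsto w.p$. We regard $\Omega$ as a graph: an \emph{edge} is a pair $e=(p,s)\in\Omega\times S$, leading from its initial vertex $p$ to $s.p$. The graph is connected if and only if $F$ acts transitively, and each vertex has at most $2r$ neighbors.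

Let $u=\xi_k\cdots\xi_1$ be a reduced word, $\xi_j\in S^{\pm1}$, of length $|u|=k\ge1$. To follow an orbit of $u$ letter by letter, call a pair $\tau=(p,j)\in\Omega\times\mathbb Z/k$ a \emph{moment}, with \emph{vertex} $p$ and \emph{phase} $j$. Its \emph{successor} is $(\xi_{j+1}.p,\,j+1)$, where $0\le j<k$. The \emph{step} from $\tau$ to its successor \emph{traverses} the edge $(p,s)$ forwards if $\xi_{j+1}=s\in S$, and the edge $(s^{-1}.p,s)$ backwards if $\xi_{j+1}=s^{-1}$. The successor map is a permutation of the set of moments, and $k$ steps lead from $(p,0)$ to $(u.p,0)$. So its orbits correspond to the $u$-orbits $M$ on $\Omega$. The orbit of moments belonging to $M$ is the \emph{walk} of $M$; it is a cycle of $|M|\,|u|$ steps if $M$ is finite, and is ordered like $\mathbb Z$ otherwise. We say that $M$ traverses $e$ if a step of its walk does, and the \emph{multiplicity} $\langle M,e\rangle$ is the number of such steps. A phase and an edge determine at most one step, so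
\begin{equation}\label{eq:mult}
\sum_M\langle M,e\rangle\le|u|\qquad\text{for every edge }e .
\end{equation}
For $u=1$ there are no moments, and all orbits are single points traversing no edge.

\subsection{Swaps}
Since $F$ is free, the permutations by which the generators act can be changed at will. Take a family of pairs $\{(q,s),(q',s)\}$ of edges with equal labels, no edge occurring twice. \emph{Swapping} these pairs means that the new action of $s$ sends $q\mapsto s.q'$ and $q'\mapsto s.q$ for each pair, and agrees with the old action elsewhere. The new action of $s$ is the old one preceded by a product of disjoint transpositions, so it is a permutation, and swapping the same pairs again restores the old action. On moments the effect is the following.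

\medskip\noindent\textbf{Swap rule.} \emph{If the old step from $\tau$ traverses an edge that is not swapped, the successor of $\tau$ is unchanged. If it traverses a swapped edge $e$ with partner $e'$, the new successor of $\tau$ is the old successor of the moment $\tau'$ of the same phase whose old step traverses $e'$.}

\medskip\noindent Indeed, let $e=(q,s)$ and $e'=(q',s)$. A forward step from $(q,j)$ now ends at $s.q'$, and $\tau'=(q',j)$. A backward step from $(s.q,j)$ now ends at $q'$, because the new $s$ sends $q'$ to $s.q$, and $\tau'=(s.q',j)$.

\subsection{The smallest example}\label{sub:toy}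
Take one generator $x$, the word $u=x$, and $\Omega=\mathbb Z$ with $x.p=p+1$. There is one orbit, and it is infinite. Fix $m\ge2$ and let $c$ be the translation $p\mapsto p+m$, which commutes with $x$. We want to make the orbits of $x$ finite by swaps and keep an infinite group of symmetries acting freely with finitely many orbits.

Take two copies $X_1,X_2$ of $\Omega$, with points $(p)_1$ and $(p)_2$, and let $\Lambda'=\langle\gamma\rangle\cong\mathbb Z$ act on $X_1$ as $c$ and on $X_2$ as $c^{-1}$. Swap the edge starting at $(0)_1$ with the edge starting at $(0)_2$, and likewise all $\gamma$-translates of this pair. The new action of $x$ commutes with $\gamma$ and sends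
\[
(km)_1\mapsto(1-km)_2,\qquad(-km)_2\mapsto(1+km)_1\qquad(k\in\mathbb Z).
\]
The orbit of $(1)_1$ is now $(1)_1,\dots,(m)_1,(1-m)_2,\dots,(0)_2$, followed by $(1)_1$: a cycle of length $2m$. It contains one point of each of the $2m$ orbits of $\Lambda'$, so every orbit of $x$ is a translate of it (Figure~\ref{fig:toy}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.0]
\foreach \i/\j in {-2/3,-1/2,0/1,1/0,2/-1,3/-2,4/-3,5/-4,6/-5} {
  \fill (\i,1.2) circle (1.5pt); \node[above] at (\i,1.2) {\small $\i$};
  \fill (\i,0) circle (1.5pt); \node[below] at (\i,0) {\small $\j$};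
}
\foreach \i in {-2,-1,1,2,4,5} {
  \draw[->,thick] ({\i+0.12},1.2) -- ({\i+0.88},1.2);
  \draw[<-,thick] ({\i+0.12},0) -- ({\i+0.88},0);
}
\foreach \i in {0,3} {
  \draw[->,dashed] ({\i+0.12},1.2) -- ({\i+0.88},1.2);
  \draw[<-,dashed] ({\i+0.12},0) -- ({\i+0.88},0);
}
\foreach \i in {0,3,6} \draw[->,thick] (\i,1.08) -- (\i,0.12);
\foreach \i in {-2,1,4} \draw[<-,thick] (\i,1.08) -- (\i,0.12);
\node at (-3,1.2) {$X_1$}; \node at (-3,0) {$X_2$};
\end{tikzpicture}
\caption{Two copies $X_1$, $X_2$ of $\mathbb Z$ with $x.p=p+1$, the second drawn reversed, so that the symmetry $\gamma$ (adding $3$ on $X_1$, subtracting $3$ on $X_2$) moves both rows three units to the right. Swapping the edges that start at $0$, and their $\gamma$-translates, replaces the dashed edges by the vertical ones; the two infinite orbits of $x$ become cycles of length $6$.}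
\label{fig:toy}
\end{figure}

Two variants show what matters. If $\gamma$ acts as $c$ on both copies, then $(km)_1\mapsto(km+1)_2$ and $(km)_2\mapsto(km+1)_1$, and the coordinate still grows by $1$ at each step: the \emph{reversal} is needed. If we keep the reversal but swap twice per period, adding the $\gamma$-translates of the pair of edges starting at $(h)_1$ and $(h)_2$ for some $0<h<m$, then the walk from $(1)_1$ runs to $(h)_1$, jumps to $(h+1)_2$, runs to $(m)_2$ and jumps to $(1-m)_1=\gamma^{-1}(1)_1$. Then $x^{km}$ sends $(1)_1$ to $\gamma^{-k}(1)_1$, and the orbit is infinite: the number of jumps per period has to be \emph{odd}. With an odd number, two periods run through every stretch between consecutive jumps once in $X_1$, along $\gamma$, and once in $X_2$, against $\gamma$.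

The group $\Lambda'$ is the amalgam of two copies of $N=\langle c\rangle$ in which $c$ is identified with $c^{-1}$. In general $N$ is a large group and $u$ has many infinite orbits, translated by different elements of $N$; the amalgam becomes a \emph{double} of $N$ along a family of cyclic subgroups. Four difficulties are invisible in the example.
\begin{enumerate}
\item[(i)] A swap can merge two finite orbits of an earlier word, and repeated swaps would destroy the bound for that word. We freeze the edges of merged orbits and never swap them again; we must then find enough unfrozen edges on each infinite orbit.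
\item[(ii)] An edge can be traversed by several infinite orbits with unrelated stabilizers, and only the right ones may jump. We insert a finite \emph{filter} between the two copies, which lets the right orbits through and returns the others.
\item[(iii)] To analyze swaps one at a time they must be far apart. This needs separability properties of the groups, which must survive doubling, and a probabilistic choice.
\item[(iv)] The double must have almost as many finite actions, per orbit on the new $F$-set, as the old group.
\end{enumerate}

\section{Models}\label{sec:models}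

\subsection{A class of groups}
A subgroup $C$ of $G$ is \emph{separable} if it is an intersection of subgroups of finite index. We use this in the form:
\begin{equation}\label{eq:sep}
\text{if }\lambda\notin C,\text{ there is a normal subgroup $V$ of finite index with }\lambda\notin VC .
\end{equation}
(Take the largest normal subgroup contained in a finite index subgroup that contains $C$ but not $\lambda$; conversely $VC$ is a finite index subgroup containing $C$.) Separability of the trivial subgroup is residual finiteness. Since \eqref{eq:sep} persists when $V$ shrinks, finitely many such requirements can be met by one $V$.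

For $g\in G$ of infinite order, the \emph{commensurator} is
\[
\operatorname{Comm}_G(g)=\{\lambda\in G:\lambda g^{i}\lambda^{-1}=g^{j}\text{ for some }i,j\ne0\}.
\]
Two infinite cyclic subgroups intersect nontrivially if and only if their intersection has finite index in both. This is an equivalence relation, invariant under conjugation, and $\operatorname{Comm}_G(g)$ is the stabilizer of the class of $\langle g\rangle$. So it is a subgroup, and $\operatorname{Comm}_G(g)=\operatorname{Comm}_G(g')$ if $\langle g\rangle\cap\langle g'\rangle\ne1$.

\begin{definition}
$\mathcal G$ is the class of finitely generated torsion-free groups $G$ in which every cyclic subgroup (including the trivial one) is separable and $\operatorname{Comm}_G(g)$ is infinite cyclic for every $g\ne1$.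
\end{definition}

The class is closed under passing to a subgroup $H$ of finite index: intersect the separating subgroups with $H$, and note that $\operatorname{Comm}_H(g)=H\cap\operatorname{Comm}_G(g)$ contains $g$. Finitely generated free groups belong to $\mathcal G$. Separability is M.~Hall's theorem that finitely generated subgroups of free groups are separable. The commensurator of $g\neq1$ preserves the axis of $g$ in the Cayley tree and acts freely on it; being torsion-free, it acts by translations and is infinite cyclic.

\begin{lemma}\label{lem:comm}
Let $G\in\mathcal G$ and let $E,E'$ be commensurators of nontrivial elements. Then $E=\operatorname{Comm}_G(x)$ for every $x\in E\setminus\{1\}$; if $E\cap E'\ne1$ then $E=E'$; and if $\lambda E\lambda^{-1}=E$ then $\lambda\in E$.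
\end{lemma}

\begin{proof}
Let $E=\operatorname{Comm}_G(g)$. Both $x$ and $g$ are nontrivial elements of $E\cong\mathbb Z$, so $\langle x\rangle\cap\langle g\rangle\ne1$. This gives the first claim, and the second follows. If $\lambda$ normalizes $E=\langle x\rangle$, then $\lambda x\lambda^{-1}=x^{\pm1}$, so $\lambda\in\operatorname{Comm}_G(x)=E$.
\end{proof}

\subsection{The inductive structure}
We treat the generators first: put $u_i=x_i$ for $1\le i\le r$ and $u_{r+i}=w_i$ for $i\ge1$, written as reduced words.

\begin{definition}\label{def:model}
Let $l\ge r$ and let $b_1,\dots,b_l$ be positive integers. A \emph{model of level $l$ with bounds $b_1,\dots,b_l$} is a triple $(\Lambda,\Omega,U)$, together with an integer $d\ge1$ and a real number $D>0$, such that: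
\begin{enumerate}
\item[(M1)] $\Lambda\in\mathcal G$.
\item[(M2)] $F$ and $\Lambda$ act on $\Omega$, and the actions commute; $F$ acts transitively; $\Lambda$ acts freely with $d$ orbits.
\item[(M3)] $U$ is a $\Lambda$-invariant set of edges, called \emph{frozen}, and all components of the graph $(\Omega,U)$ with vertex set $\Omega$ and edge set $U$ are finite.
\item[(M4)] For $i\le l$, every $u_i$-orbit on $\Omega$ has at most $2b_i$ points, and if it has more than $b_i$ points then all edges it traverses are frozen.
\item[(M5)] $\mathfrak h(H)\ge Dd\,[\Lambda:H]$ for every subgroup $H\le\Lambda$ of finite index.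
\end{enumerate}
\end{definition}

By (M2), $\Lambda$ acts on the graph $\Omega$ by automorphisms and on moments by $\lambda(p,j)=(\lambda p,j)$, preserving phases and successors; in particular $\langle\lambda M,\lambda e\rangle=\langle M,e\rangle$. Condition (M4) allows each orbit to be doubled once, and (M3) says that the frozen edges are too sparse to carry an infinite walk. Condition (M5) is required for all $H$ because the inductive step replaces $\Lambda$ by a subgroup; it is modeled on free groups, where a subgroup of index $k$ in a group of rank $\rho$ has rank $1+k(\rho-1)$ by Schreier's formula. As $D>0$, the torsion-free group $\Lambda$ is nontrivial, hence infinite.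

\begin{lemma}\label{lem:initial}
For every integer $b\ge3$ there is a model of level $r$ with $b_1=\dots=b_r=b$, $d=b^r$ and $D=r-1-r/b$.
\end{lemma}

\begin{proof}
Let $C=C_1*\dots*C_r$ with $C_i=\mathbb Z/b$, and let $\Lambda$ be the kernel of the natural map $C\to(\mathbb Z/b)^r$. This map is injective on each $C_i$, so $\Lambda$ meets the conjugates of the $C_i$ trivially and is free by Kurosh's theorem. For the rank, let $C$ act on the tree with vertex set $C\sqcup\bigsqcup_iC/C_i$ in which $y\in C$ is joined to each $yC_i$. The action of $\Lambda$ is free, and the quotient graph has $b^r+rb^{r-1}$ vertices and $rb^r$ edges. So $\Lambda$ has rank $1+rb^r-b^r-rb^{r-1}=1+dD$, where $D\ge 2r/3-1>0$. Let $\Omega=C$, with $F$ acting by left multiplication through $F\to C$, with $\lambda\in\Lambda$ acting by $p\mapsto p\lambda^{-1}$, and $U=\emptyset$. All $x_i$-orbits have $b$ points, so (M1)--(M4) hold. A subgroup $H$ of finite index is free of rank $1+[\Lambda:H]\,dD$, which gives (M5).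
\end{proof}

The value $r-1-r/b$ is the exponent of Theorem~\ref{thm:upper} for $m_1=\dots=m_r=b$, so the initial model loses nothing beyond what the relations $x_i^b=1$ force.

\begin{proposition}\label{prop:step}
Let $l-1\ge r$ and $\delta>0$. Given a model of level $l-1$ with bounds $b_1,\dots,b_{l-1}$ and parameters $d,D$, there are an integer $b_l$ and a model of level $l$ with bounds $b_1,\dots,b_{l-1},b_l$ and parameters $d'\ge d$, $D'\ge D-\delta$.
\end{proposition}

\section{From models to subgroups of finite index}\label{sec:finite}

In this section we deduce Theorem~\ref{thm:lower} from Proposition~\ref{prop:step}. The finite $F$-sets that a model provides directly need not be transitive, and their sizes are multiples of $d$. We repair both defects by padding and by a small number of swaps. Put $b_i^*=4(|u_i|+1)b_i$.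

\begin{proposition}\label{prop:finite}
Let $(\Lambda,\Omega,U)$ be a model of level $l$ with bounds $b_i$ and parameters $d,D$, and let $\theta>0$. For all large $n$ there are at least $(n!)^{D-2/d-\theta}$ isomorphism classes of transitive $F$-sets with $n$ points in which, for every $i\le l$, all $u_i$-orbits have at most $b_i^*$ points.
\end{proposition}

\begin{proof}
For a right $\Lambda$-set $Z$ let $X_Z=Z\times_\Lambda\Omega$ be the quotient of $Z\times\Omega$ by $(z\lambda,p)\sim(z,\lambda p)$, with $F$ acting by $w.[z,p]=[z,w.p]$. If $p_1,\dots,p_d$ represent the $\Lambda$-orbits on $\Omega$, every point is $[z,p_k]$ for exactly one pair $(z,k)$, by freeness; so $|X_Z|=d|Z|$. The maps $p\mapsto[z,p]$ are $F$-equivariant, so the $u_i$-orbits on $X_Z$ have at most $2b_i$ points for $i\le l$. Since $F$ is transitive on $\Omega$ and $[z\lambda,p]=[z,\lambda p]$, the components of $X_Z$ are the sets $X_{Z'}$ for the $\Lambda$-orbits $Z'$ in $Z$. Right actions on $[q]$ correspond to homomorphisms $\Lambda\to S_q$ by inversion.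

Let $\Delta=\sum_{i\le l}2b_i|u_i|^2$, and fix an integer $Q\ge4(\Delta+1)$ with $2/Q<\theta$. Let $q=\lfloor n/d\rfloor$.

\emph{Step 1: few actions give the same $F$-set.} Let $X$ be an $F$-set with $dq'$ points. We claim that at most $2^{dq'}q'!$ actions $Z$ of $\Lambda$ on $[q']$ have $X_Z\cong X$. An isomorphism $f\colon X_Z\to X$ gives the injection $\jmath\colon[q']\to X$, $\jmath(z)=f([z,p_1])$. For $\lambda\in\Lambda$ choose $w\in F$ with $w.p_1=\lambda p_1$. Then $[z\lambda,p_1]=[z,\lambda p_1]=w.[z,p_1]$, so $\jmath(z\lambda)=w.\jmath(z)$, and $\jmath$ determines $Z$. There are $\binom{dq'}{q'}q'!\le2^{dq'}q'!$ injections.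

\emph{Step 2: many $F$-sets with large components.} The number of swaps needed to connect an $F$-set grows with the number of components, so we discard small ones. Let $L(q')$ be the number of actions of $\Lambda$ on $[q']$ with all orbits of size greater than $Q$, with $L(0)=1$. A set with $q_1$ elements has at most $q_1^{q_1}\le e^{q_1}q_1!$ partitions (send each element to the least element of its block), and a block of size at most $Q$ carries at most $|\operatorname{Hom}(\Lambda,S_Q)|$ actions. So it carries at most $q_1!\,C^{q_1}$ actions with all orbits of size at most $Q$, where $C=e\,|\operatorname{Hom}(\Lambda,S_Q)|$. Splitting an action into small and large orbits,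
\[
|\operatorname{Hom}(\Lambda,S_q)|\le\sum_{q_1+q_2=q}\binom{q}{q_1}q_1!\,C^{q_1}L(q_2)\le(q+1)\,q!\,C^q\max_{q_2\le q}L(q_2).
\]
By (M5) for $H=\Lambda$ there is $q_2\le q$, which we fix for each $n$, with $L(q_2)\ge(q!)^{Dd-1-o(1)}$. By Step~1 and \eqref{eq:rules} there are at least $(q!)^{Dd-2-o(1)}=(n!)^{D-2/d-o(1)}$ isomorphism classes of $F$-sets $X_Z$ with $|Z|=q_2$ all of whose components have more than $Q$ points.

\emph{Step 3: padding.} As $\Lambda$ is infinite and residually finite, it has a finite transitive set $Z_*$ with $|Z_*|\ge Q$. Let $Y_*=X_{Z_*}$, a transitive $F$-set with $k_*\ge Q$ points. For $X_Z$ as in Step~2, let $X^0$ be the disjoint union of $X_Z$, copies of $Y_*$, and fewer than $k_*$ fixed points, with $|X^0|=n$. Its $u_i$-orbits have at most $2b_i$ points, and the number $h$ of its components is at most $h_0=n/Q+k_*$.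

\emph{Step 4: connecting.} We swap edges labeled $x_1$, chosen so that no orbit meets two of them. Say that two distinct edges $(p,x_1)$, $(p',x_1)$ of $X^0$ \emph{conflict} if some $u_i$-orbit with $i\le l$ traverses both. By \eqref{eq:mult} at most $|u_i|$ orbits of $u_i$ traverse a given edge, and each has at most $2b_i|u_i|$ steps, so an edge conflicts with at most $\Delta$ others. A component $\alpha$ with $k_\alpha$ points has $k_\alpha$ edges labeled $x_1$, and choosing greedily we find $\operatorname{cap}_\alpha=\lceil k_\alpha/(\Delta+1)\rceil\ge1$ pairwise nonconflicting ones. For $n\ge Qk_*$,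
\[
\sum_\alpha\operatorname{cap}_\alpha\ge\frac n{\Delta+1}\ge\frac{4n}Q\ge\frac{2n}Q+2k_*\ge2h .
\]
Hence there is a tree on the set of components in which $\alpha$ has degree at most $\operatorname{cap}_\alpha$. For $h=1$ there is nothing to do. For $h\ge2$ lower the capacities to positive integers $\delta_\alpha$ with sum $2h-2$. Such numbers are the degrees of a tree, by induction on $h$: for $h=2$ they are $1,1$; for $h\ge3$ we have $h<2h-2<2h$, so some $\delta_\alpha=1$ and some $\delta_{\alpha'}\ge2$; remove $\alpha$, lower $\delta_{\alpha'}$ by $1$, and attach $\alpha$ to $\alpha'$ as a leaf. For each edge $\{\alpha,\alpha'\}$ of the tree swap a chosen edge of $\alpha$ with a chosen edge of $\alpha'$, using each chosen edge at most once. Call the result $X^*$.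

The $F$-set $X^*$ is transitive. Since $x_1=u_1$, nonconflicting edges lie on different $x_1$-cycles. A cycle with one edge removed is still connected, so each component of $X^0$ stays connected when the swapped edges are removed, and the new edges join the components along the tree.

Let $i\le l$. An old $u_i$-orbit lies in one component, so it traverses at most one swapped edge. For a swapped pair $\{e,e'\}$ consider the moments on the walks of the old $u_i$-orbits that traverse $e$ or $e'$. By the swap rule the new successor of such a moment is again such a moment. So the union of these at most $2|u_i|$ old orbits is invariant under the new action of $u_i$, and it has at most $4|u_i|b_i\le b_i^*$ points. Old orbits that traverse no swapped edge are unchanged and have at most $2b_i\le b_i^*$ points.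

\emph{Step 5: counting.} From $X^*$ we recover $X^0$ by swapping at most $h_0$ pairs of edges labeled $x_1$, which can be chosen in at most $(h_0+1)n^{2h_0}$ ways, and then $X_Z$ is one of at most $2^{h_0}$ unions of components. So each isomorphism class of $X^*$ arises from at most $(n!)^{2/Q+o(1)}$ classes of $X_Z$, and we obtain at least $(n!)^{D-2/d-2/Q-o(1)}$ classes. Since $2/Q<\theta$, the claim follows.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
We may assume $0<\epsilon<1$. Choose $b\ge3$ with $r/b\le\epsilon/4$ and $2/b^r\le\epsilon/4$. Start with the model of Lemma~\ref{lem:initial} and apply Proposition~\ref{prop:step} for $l=r+1,r+2,\dots$ with $\delta=\epsilon2^{-l}$. As $\sum_{l\ge3}2^{-l}=1/4$, we obtain one sequence $b_1,b_2,\dots$ and, for every $l\ge r$, a model of level $l$ with bounds $b_1,\dots,b_l$, $d_l\ge b^r$ and $D_l\ge r-1-\epsilon/2$. By Proposition~\ref{prop:finite} with $\theta=\epsilon/4$ there are integers $n_r<n_{r+1}<\cdots$ such that for $n\ge n_l$ there are at least $(n!)^{r-1-\epsilon}$ classes of transitive $F$-sets with $n$ points whose $u_i$-orbits have at most $b_i^*$ points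 for all $i\le l$.

Put $a_i=\max(b^*_{r+i},n_{r+i})$. Let $n\ge n_r$, let $l$ satisfy $n_l\le n<n_{l+1}$, and consider one of the $F$-sets for this $l$ and $n$. If $r+i\le l$, the orbits of $w_i=u_{r+i}$ have at most $b^*_{r+i}\le a_i$ points. If $r+i>l$, they have at most $n<n_{l+1}\le n_{r+i}\le a_i$ points. In both cases $w_i^{a_i!}$ acts trivially, so these are transitive $\Gamma_a$-sets, and $s_n(\Gamma_a)\ge(n!)^{r-1-\epsilon}$ for $n\ge n_r$. It is essential here that $b_i^*$ does not depend on $l$.

If $a'_i\ge a_i$ for all $i$, then $a_i!\mid a_i'!$, so $\Gamma_{a'}$ maps onto $\Gamma_a$, and taking preimages gives $s_n(\Gamma_{a'})\ge s_n(\Gamma_a)$.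
\end{proof}

\section{Doubles}\label{sec:doubles}

Let $N$ be a group, $(c_E)_{E\in J}$ a finite nonempty family of elements of $N$, and $E_0\in J$. The \emph{double} of $N$ along $(c_E)$ is
\[
\Lambda'=\bigl\langle \iota_1(N),\ \iota_2(N),\ t_E\ (E\in J)\ \bigm|\ t_{E_0}=1,\ \ \iota_1(c_E)=t_E\,\iota_2(c_E)^{-1}t_E^{-1}\ (E\in J)\bigr\rangle ,
\]
where $\iota_1(N),\iota_2(N)$ are two copies of $N$. It is the fundamental group of a graph of groups with two vertices, both with group $N$, and one edge for each $E\in J$, whose cyclic group is embedded by sending a generator to $c_E$ at one end and to $c_E^{-1}$ at the other.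

We recall what we need from Bass--Serre theory \cite{Serre}. The maps $\iota_k\colon N\to\Lambda'$ are injective, and $\Lambda'$ acts on a tree $T$ with two orbits of vertices, represented by $o_1,o_2$ with stabilizers $\iota_1(N),\iota_2(N)$, and with edge orbits represented by edges $f_E$ joining $o_1$ to $t_Eo_2$, with stabilizer $\langle\iota_1(c_E)\rangle$. The edges at $\mu o_1$ are the $\mu\iota_1(y)f_E$ and the edges at $\mu o_2$ are the $\mu\iota_2(y)t_E^{-1}f_E$; in both cases they correspond to the pairs $(E,y\langle c_E\rangle)$, and the stabilizer is $\mu\iota_k(y\langle c_E\rangle y^{-1})\mu^{-1}$. Every edge joins vertices of different types, so no element inverts an edge. An element $g$ is therefore either \emph{elliptic}, that is, its fixed point set $\operatorname{Fix}(g)$ is a nonempty subtree, or \emph{hyperbolic}, that is, it translates a unique line, its axis, by a distance $\ell\ge1$. Nontrivial powers of a hyperbolic element are hyperbolic with the same axis, and the axis of $\lambda g\lambda^{-1}$ is the image under $\lambda$ of the axis of $g$.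

From now on $N\in\mathcal G$, the $c_E$ are nontrivial, and
\begin{equation}\label{eq:mal}
y\in N,\ \ y\langle c_E\rangle y^{-1}\cap\langle c_{E'}\rangle\ne1\quad\Longrightarrow\quad E=E'\text{ and }y\in\langle c_E\rangle .
\end{equation}
By the description of the edges at a vertex, \eqref{eq:mal} says that distinct edges at a vertex of $T$ have stabilizers with trivial intersection. Some such condition is needed: for $N=\langle y\rangle\cong\mathbb Z$ and the single element $c=y^2$, the element $\iota_1(c)$ is central in the nonabelian group $\Lambda'$, so its commensurator is not cyclic.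

\begin{lemma}\label{lem:doubleG}
If $N\in\mathcal G$ and \eqref{eq:mal} holds, then $\Lambda'\in\mathcal G$.
\end{lemma}

\begin{proof}
The group $\Lambda'$ is finitely generated. An element of finite order is elliptic, hence conjugate into a copy of $N$, hence trivial.

\emph{Commensurators.} A subtree with two edges contains two adjacent edges, so by \eqref{eq:mal} the fixed subtree of a nontrivial elliptic element has at most one edge. Let $g\ne1$ be elliptic. The subtrees $\operatorname{Fix}(g^k)$, $k\neq0$, grow under divisibility and have at most one edge, so there is $k_0$ such that $\operatorname{Fix}(g^k)$ is one and the same subtree $\Phi$ for all nonzero multiples $k$ of $k_0$. If $\lambda g^i\lambda^{-1}=g^j$, then $\lambda\Phi=\lambda\operatorname{Fix}(g^{ik_0})=\operatorname{Fix}(g^{jk_0})=\Phi$. If $\Phi$ is a vertex, $\operatorname{Comm}(g)$ lies in its stabilizer, a conjugate of a copy of $N$, and is the commensurator of $g$ there. If $\Phi$ is an edge, $\operatorname{Comm}(g)$ is a nontrivial subgroup of its infinite cyclic stabilizer. If $g$ is hyperbolic, $\operatorname{Comm}(g)$ preserves the axis and acts faithfully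 on it, since a nontrivial element fixes at most one edge. A reflection of the axis would have order $2$, so $\operatorname{Comm}(g)$ acts by translations. In all cases it is infinite cyclic.

\emph{Separability.} We approximate $\Lambda'$ by virtually free groups. For a normal subgroup $L$ of finite index in $N$ let $\Lambda'_L$ be the double of $N/L$ along the images of the $c_E$, with tree $T_L$. It is the fundamental group of a finite graph of finite groups, so it is finitely generated and has a free subgroup $F_0$ of finite index \cite[II.2.6]{Serre}. Its cyclic subgroups $C$ are separable: $C_0=C\cap F_0$ is separable in $F_0$ by Hall's theorem, hence in $\Lambda'_L$; write $C=\bigcup_i\gamma_iC_0$ as a finite union, and for $\lambda\notin C$ choose $V$ by \eqref{eq:sep} with $\gamma_i^{-1}\lambda\notin C_0V$ for all $i$; then $\lambda\notin CV$. There is a surjection $\Lambda'\to\Lambda'_L$, $\lambda\mapsto\lambda_L$, which factors through $\Lambda'_{L'}$ for $L'\le L$. So, given $g$ and $\lambda\notin\langle g\rangle$ in $\Lambda'$, it suffices to find $L$ with $\lambda_L\notin\langle g_L\rangle$.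

There is an equivariant morphism $T\to T_L$, $o\mapsto\bar o$. Two edges at a vertex, given by $(E,y\langle c_E\rangle)$ and $(E',y'\langle c_{E'}\rangle)$, have the same image if and only if $E=E'$ and $y^{-1}y'\in L\langle c_E\rangle$. By \eqref{eq:sep} for $\langle c_E\rangle\le N$, for every finite segment of $T$ there is $L$ such that adjacent edges of the segment have distinct images. The image is then a path without backtracking in a tree, so the segment is mapped isometrically; the same holds for all smaller $L$.

Let $g$ be elliptic (possibly $g=1$). Conjugating $g$ and $\lambda$, we may assume $g=\iota_k(y_0)$. If $\lambda o_k\ne o_k$, choose $L$ isometric on $[o_k,\lambda o_k]$; then $\lambda_L$ moves $\bar o_k$, which $g_L$ fixes. Otherwise $\lambda=\iota_k(y)$ with $y\notin\langle y_0\rangle$; choose $L$ with $y\notin L\langle y_0\rangle$ and use that $N/L$ embeds in $\Lambda'_L$.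

Let $g$ be hyperbolic with translation length $\ell$, and $o$ a vertex of its axis. Let $L$ be isometric on $[o,g^2o]$. Then the translates of $[\bar o,g_L\bar o]$ under the powers of $g_L$ form a path without backtracking, so $g_L^k$ moves $\bar o$ by $|k|\ell$. If $\lambda_L=g_L^k$, then $|k|\ell$ is at most the distance from $o$ to $\lambda o$, which leaves finitely many $k$, independently of $L$. For each of them $\lambda g^{-k}\ne1$ has nontrivial image in some $\Lambda'_{L_k}$ by the case $g=1$. Replace $L$ by its intersection with these $L_k$.
\end{proof}

\begin{lemma}\label{lem:doubleh}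
Let $B\geq0$. If $\mathfrak h(K)\ge B\,[N:K]$ for all $K\le N$ of finite index, then $\mathfrak h(H)\ge(2B-2)[\Lambda':H]$ for all $H\le\Lambda'$ of finite index.
\end{lemma}

\begin{proof}
A subgroup of finite index is again the fundamental group of a finite graph of groups, and an action of it is assembled from actions of the vertex groups on a common set. The only obstruction is that the generator of each edge group must act with the same cycle type on both sides.

\emph{A symmetric subgroup.} The assignment $\iota_1(y)\leftrightarrow\iota_2(y)$, $t_E\mapsto t_E^{-1}$ turns the defining relation into $\iota_2(c_E)=t_E^{-1}\iota_1(c_E)^{-1}t_E$, which is equivalent to it. So it defines an automorphism $\vartheta$ of order $2$. Given $H$, let $A_0\le H$ be normal of finite index in $\Lambda'$ and $A=A_0\cap\vartheta(A_0)$. Then $N_A=\iota_1^{-1}(A)=\iota_2^{-1}(A)$ is normal in $N$. Let $q=[N:N_A]$ and let $a_E$ be the order of $c_E$ modulo $N_A$. By Lemma~\ref{lem:h}(b) it suffices to show $\mathfrak h(A)\ge(2B-2)[\Lambda':A]$.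

\emph{The graph of groups for $A$.} By the structure theorem of Bass--Serre theory there are finite sets $\mathcal V$ and $\mathcal F$ of representatives of the $A$-orbits of vertices and edges of $T$, a subset $\mathcal F_0\subset\mathcal F$ mapping to a maximal subtree of $A\backslash T$, and for $f\in\mathcal F$ vertices $o(f),o'(f)\in\mathcal V$ of types $1$ and $2$ and elements $\alpha_f,\alpha'_f\in A$ such that $f$ has endpoints $\alpha_fo(f)$ and $\alpha'_fo'(f)$, with the following property: $A$ is presented by the stabilizers $A_o$, $o\in\mathcal V$, letters $\pi_f$, $f\in\mathcal F$, and the relations $\pi_f=1$ for $f\in\mathcal F_0$ and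
\[
\alpha_f^{-1}\gamma\alpha_f=\pi_f\,(\alpha_f'^{-1}\gamma\alpha'_f)\,\pi_f^{-1}\qquad(f\in\mathcal F,\ \gamma\in A_f),
\]
where the two conjugates of $\gamma$ are read in $A_{o(f)}$ and $A_{o'(f)}$. Write $o=\mu_oo_k$ for $o\in\mathcal V$ of type $k$. As $A$ is normal, $A_o=\mu_o\iota_k(N_A)\mu_o^{-1}$, which we identify with $N_A$, and $|\mathcal V|=\sum_k[\Lambda':A\iota_k(N)]=2[\Lambda':A]/q$. For $f=\mu f_E$ the group $A_f$ is generated by
\[
\gamma_f=\mu\,\iota_1(c_E^{a_E})\,\mu^{-1}=\mu t_E\,\iota_2(c_E^{-a_E})\,(\mu t_E)^{-1}.
\]
From $\mu o_1=\alpha_f\mu_{o(f)}o_1$ we get $\mu=\alpha_f\mu_{o(f)}\iota_1(y)$ with $y\in N$, so $\alpha_f^{-1}\gamma_f\alpha_f$ is identified with $yc_E^{a_E}y^{-1}\in N_A$. From $\mu t_Eo_2=\alpha'_f\mu_{o'(f)}o_2$ we get $\mu t_E=\alpha'_f\mu_{o'(f)}\iota_2(y')$ with $y'\in N$, so $\alpha_f'^{-1}\gamma_f\alpha'_f$ is identified with $y'c_E^{-a_E}y'^{-1}$.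

\emph{Equalizing cycle types.} The elements $y,y'$ are unrelated, so we need many actions of $N_A$ in which all $N$-conjugates of $c_E^{a_E}$ have the same cycle type. For $\varphi\in\operatorname{Hom}(N_A,S_n)$ the cycle type of $\varphi(yc_E^{a_E}y^{-1})$ depends only on $E$ and the coset $N_Ay$. There are at most $2^n$ cycle types in $S_n$, so by the pigeonhole principle there is a set $\Phi_n\subset\operatorname{Hom}(N_A,S_n)$ with $|\Phi_n|\ge2^{-nq|J|}|\operatorname{Hom}(N_A,S_n)|\ge(n!)^{\mathfrak h(N_A)-o(1)}$ on which this type is a fixed function $\kappa(E,N_Ay)$. Let $y_1,\dots,y_q$ represent the cosets of $N_A$. For $(\varphi_1,\dots,\varphi_q)\in\Phi_n^q$ let $\Psi\colon N_A\to S_{qn}$ be the action on $q$ blocks of $n$ points in which $\nu$ acts on the $j$-th block as $\varphi_j(y_j\nu y_j^{-1})$. Different tuples give different $\Psi$; let $\tilde\Phi_n$ be the set of them, so $|\tilde\Phi_n|=|\Phi_n|^q$. The cycle type of $\Psi(yc_E^{a_E}y^{-1})$ is the union of the types $\kappa(E,N_Ay_jy)$, and $N_Ay_jy$ runs through all cosets as $j$ varies. So this type depends only on $E$, not on $y\in N$ or $\Psi\in\tilde\Phi_n$.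

\emph{Gluing.} Call a family $((\varphi_o)_{o\in\mathcal V},(\pi_f)_{f\in\mathcal F})$ with $\varphi_o\in\operatorname{Hom}(A_o,S_{qn})$ and $\pi_f\in S_{qn}$ a \emph{solution} if it satisfies the displayed edge relations. A permutation and its inverse have the same cycle type, so every choice of $\varphi_o\in\tilde\Phi_n$ extends to a solution; there are at least $|\Phi_n|^{q|\mathcal V|}$ solutions. Fix $o_*\in\mathcal V$. The group of families $(\zeta_o)\in S_{qn}^{\mathcal V}$ with $\zeta_{o_*}=1$ acts on solutions by $\varphi_o\mapsto\zeta_o\varphi_o\zeta_o^{-1}$, $\pi_f\mapsto\zeta_{o(f)}\pi_f\zeta_{o'(f)}^{-1}$. Choosing the $\zeta_o$ successively along the maximal subtree, starting at $o_*$, we see that every orbit contains a solution with $\pi_f=1$ for $f\in\mathcal F_0$, that is, an element of $\operatorname{Hom}(A,S_{qn})$. Hence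
\[
|\operatorname{Hom}(A,S_{qn})|\ge\frac{|\Phi_n|^{q|\mathcal V|}}{((qn)!)^{|\mathcal V|-1}}\ge((qn)!)^{|\mathcal V|(\mathfrak h(N_A)-1)-o(1)} .
\]
By Lemma~\ref{lem:h}(a) and $\mathfrak h(N_A)\ge Bq$ we get $\mathfrak h(A)\ge[\Lambda':A](2B-2/q)\ge(2B-2)[\Lambda':A]$.
\end{proof}

The loss of $2$ is harmless because we shall apply the lemma to a subgroup $N$ of large index $m$ in $\Lambda$, where $B=Ddm$.

\section{The construction}\label{sec:construction}

We begin the proof of Proposition~\ref{prop:step}. Fix a model $(\Lambda,\Omega,U)$ of level $l-1\ge r$ and $0<\delta<D$, and write $u=u_l$. If all $u$-orbits on $\Omega$ are finite, their sizes are bounded, because $\Lambda$ permutes them and has finitely many orbits on vertices; let $b_l$ be the maximum and keep the model. So assume that infinite $u$-orbits exist, and call them \emph{lines}.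

\subsection{Lines and parallel classes}
Let $M$ be a line and $\operatorname{Stab}(M)$ its stabilizer in $\Lambda$. If $\lambda p=u^h.p$ for one $p\in M$, then the same holds for all $p\in M$, as $\lambda$ commutes with $u$. So $\operatorname{Stab}(M)$ acts on $M$, and on the moments of its walk, by translations; by freeness it embeds in $\mathbb Z$. It is nontrivial: two points $p\ne\lambda p$ of $M$ lie in one $\Lambda$-orbit, and then $\lambda M=M$. Write $\operatorname{Stab}(M)=\langle g_M\rangle$ and $E_M=\operatorname{Comm}_\Lambda(g_M)\cong\mathbb Z$. Let $\mathcal E$ be the set of the groups $E_M$, and for $E\in\mathcal E$ let $\mathcal P_E=\{M:E_M=E\}$, a \emph{parallel class}. We have $E_{\lambda M}=\lambda E_M\lambda^{-1}$ and $\mathcal P_{\lambda E\lambda^{-1}}=\lambda\mathcal P_E$. By Lemma~\ref{lem:comm},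
\begin{equation}\label{eq:par}
\operatorname{Stab}(M)\cap E\ne1\ \Longrightarrow\ M\in\mathcal P_E\qquad(E\in\mathcal E).
\end{equation}
There are at most $d$ orbits of lines under $\Lambda$, so $\mathcal E$ consists of finitely many conjugacy classes. Each $\mathcal P_E$ is finite: if $M,\lambda M\in\mathcal P_E$, then $\lambda$ normalizes $E$, so $\lambda\in E$, and the $E$-orbit of $M$ has $[E:\langle g_M\rangle]<\infty$ elements.

Let $E_1,\dots,E_{j_0}$ represent the conjugacy classes in $\mathcal E$, and let $g_j$ generate $\bigcap_{M\in\mathcal P_{E_j}}\operatorname{Stab}(M)$, a finite intersection of nontrivial subgroups of $E_j\cong\mathbb Z$. For $E=\lambda E_j\lambda^{-1}$ put $g_E=\lambda g_j\lambda^{-1}$; this is well defined because $\lambda$ is determined up to right multiplication by the abelian group $E_j$. Then $g_EM=M$ for all $M\in\mathcal P_E$. The element $g_E$ may translate some lines of the class forwards and others backwards.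

\subsection{Where to cut}
We need unfrozen edges at which each line of a class jumps an odd number of times per period. Choosing one edge per line does not work directly, since an edge chosen for one line may be traversed by a parallel line and spoil its parity. A height function gives the right parity for all lines of the class at once.

\begin{lemma}\label{lem:odd}
For each $j$ there are edges $e_{j,1},\dots,e_{j,\kappa_j}\notin U$ such that for every $M\in\mathcal P_{E_j}$ the number of $i$ with $\langle M,e_{j,i}\rangle$ odd is odd. In particular $\kappa_j\ge1$.
\end{lemma}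

\begin{proof}
Write $g=g_j$. The group $\langle g\rangle$ permutes the components of $(\Omega,U)$ freely: if $g^k$ preserves a component, which is finite by (M3), then a power of $g^k$ fixes a vertex and is trivial, so $k=0$. Choose one component in each $\langle g\rangle$-orbit and let $\eta=k$ on its image under $g^k$. Then $\eta\colon\Omega\to\mathbb Z$ is constant on the components of $(\Omega,U)$, and $\eta(gp)=\eta(p)+1$. Call an edge $(p,s)$ \emph{odd} if $\eta(s.p)-\eta(p)$ is odd. Odd edges are not frozen, and $g$ permutes them. Let $\mathcal D_j$ be the set of odd edges $e$ with $\langle M,e\rangle$ odd for some $M\in\mathcal P_{E_j}$. It is $g$-invariant because $gM=M$.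

Let $M\in\mathcal P_{E_j}$ and $p\in M$. A \emph{period} is the finite part of the walk of $M$ between $(p,0)$ and $(gp,0)$; its steps represent the $\langle g\rangle$-orbits of steps of the walk. Every edge traversed by $M$ is a $\langle g\rangle$-translate of an edge traversed in the period, so $\mathcal D_j$ consists of finitely many $\langle g\rangle$-orbits; let $e_{j,1},\dots,e_{j,\kappa_j}$ represent them. Along the period $\eta$ changes by $\pm1$, so an odd number of its steps traverse odd edges. For an edge $e$, the group $\langle g\rangle$ acts simply transitively on $\langle g\rangle e$, so each $\langle g\rangle$-orbit of steps traversing edges of $\langle g\rangle e$ contains exactly one step traversing $e$. Thus $\langle M,e\rangle$ steps of the period traverse edges of $\langle g\rangle e$. Hence the sum of $\langle M,e\rangle$ over representatives $e$ of the $\langle g\rangle$-orbits of odd edges is odd, so it has an odd number of odd terms, and these terms belong to the $e_{j,i}$ with $\langle M,e_{j,i}\rangle$ odd.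
\end{proof}

This is the place where (M3) is essential: if an entire line ran on frozen edges, it could not be cut. Let $\mathcal D=\bigcup_{j,i}\Lambda e_{j,i}$, a set disjoint from $U$, and $\kappa=\sum_j\kappa_j$. All swaps will take place over edges of $\mathcal D$.

\subsection{Territories}
A swap at $e\in\mathcal D$ affects the walks through $e$. We attach to $e$ a finite set of vertices that must be kept free of other swaps.
\begin{itemize}
\item $C_e$ consists of the endpoints of $e$ and the vertices of all moments on walks of \emph{finite} $u_i$-orbits, $i\le l$, that traverse $e$; and $C_e^+$ is the union of the components of $(\Omega,U)$ that meet $C_e$.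
\item $\mathcal L_e$ is the set of lines that traverse $e$. For $M\in\mathcal L_e$ let $\tau^-(M,e)$ be the moment before the first step of $M$ traversing $e$, and $\tau^+(M,e)$ the moment after the last one. The interval of moments $[\tau^-,\tau^+]$ is the \emph{window} of $M$ at $e$, and $W_e$ is the set of vertices of moments in windows at $e$.
\item $K_e=C_e^+\cup W_e$ is the \emph{territory} of $e$.
\end{itemize}
These sets are finite by \eqref{eq:mult} and (M3), and all of them are equivariant; for instance $K_{\lambda e}=\lambda K_e$, $\mathcal L_{\lambda e}=\lambda\mathcal L_e$ and $\tau^\pm(\lambda M,\lambda e)=\lambda\tau^\pm(M,e)$. The set $O_e=\{\lambda\in\Lambda:K_e\cap\lambda K_e\ne\emptyset\}$ is finite by freeness, contains $1$, and satisfies $O_{\lambda e}=\lambda O_e\lambda^{-1}$.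

\subsection{Filters}
The filter is a finite quotient $Y=V\backslash\Omega$ with two \emph{ports}, the images of $e$ and of $g^ae$, where $e$ was chosen for the class $\mathcal P_E$ and $g=g_E$. In $Y$ the image of a line is a closed walk. A line of $\mathcal P_E$ through $e$ also traverses $g^ae$, so after entering at one port it leaves at the other. The parameters $a$ and $V$ are chosen so that the closed walk of any other line meets only the port by which it entered, and so returns to where it came from.

Choose $a\ge1$ such that for all $(j,i)$, with $e=e_{j,i}$:
\begin{enumerate}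
\item[(a0)] $g_j^a\notin O_e$;
\item[(a1)] if $M,M'\in\mathcal L_e$ and $g_j^aM'=M$, then $M\in\mathcal P_{E_j}$.
\end{enumerate}
Condition (a0) excludes finitely many $a$. So does (a1): if $g_j^aM'=M=g_j^{a'}M'$ with $a\ne a'$, then $g_j^{a-a'}\in\operatorname{Stab}(M)$ and $M\in\mathcal P_{E_j}$ by \eqref{eq:par}. Next choose a normal subgroup $V$ of finite index in $\Lambda$ such that for all $(j,i)$, with $e=e_{j,i}$:
\begin{enumerate}
\item[(V0)] $V\cap O_e=\{1\}$ and $V\cap O_eg_j^{-a}=\emptyset$;
\item[(V1)] if $M\ne M'$ lie in $\mathcal L_e\cup g_j^a\mathcal L_e$, then $M'\ne vM$ for all $v\in V$.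
\end{enumerate}
Condition (V0) can be met by residual finiteness, as $1\notin O_eg_j^{-a}$ by (a0). For (V1), the set $\{\lambda:\lambda M=M'\}$ is empty or a coset $\lambda_0\langle g_M\rangle$ with $\lambda_0\notin\langle g_M\rangle$, and by \eqref{eq:sep} we can arrange $\lambda_0\notin V\langle g_M\rangle$, so that this coset misses $V$. Here residual finiteness alone would not suffice, since the coset is infinite.

Call $(e,E)$ an \emph{admissible pair} if $e=\lambda e_{j,i}$ and $E=\lambda E_j\lambda^{-1}$ for some $\lambda\in\Lambda$ and some $(j,i)$. As $V$ is normal, (a0)--(V1) hold with $(e,E,g_E)$ in place of $(e_{j,i},E_j,g_j)$.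

\begin{lemma}\label{lem:ports}
Let $(e,E)$ be admissible, $g=g_E$ and $\Pi=Ve\cup Vg^ae$.
\begin{enumerate}
\item[(a)] $g^a\notin V$, so $Ve\neq Vg^ae$; distinct edges of $\Pi$ have disjoint territories.
\item[(b)] Let $M\in\mathcal L_e\cup\mathcal L_{g^ae}$ and $V_M=V\cap\operatorname{Stab}(M)\cong\mathbb Z$. If $M\notin\mathcal P_E$, then $M$ traverses exactly one of $e$, $g^ae$, call it $f$, and the edges of $\Pi$ traversed by $M$ are those of $V_Mf$. If $M\in\mathcal P_E$, they are those of $V_Me\cup V_Mg^ae$, and along $M$ the windows at edges of $V_Me$ alternate with the windows at edges of $V_Mg^ae$. In both cases all these edges have the same multiplicity on $M$.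
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $g^a\in V$, then $g^{-a}\in V\cap O_eg^{-a}$, against (V0). Let $v,v'\in V$. If $K_{ve}$ meets $K_{v'e}$, then $v^{-1}v'\in V\cap O_e=\{1\}$. If $K_{vg^ae}$ meets $K_{v'g^ae}$, then $g^{-a}v^{-1}v'g^a\in V\cap O_e=\{1\}$. If $K_{ve}$ meets $K_{v'g^ae}$, then $v^{-1}v'\in V\cap O_eg^{-a}=\emptyset$, which is impossible.

(b) Let $f\in\{e,g^ae\}$ and $v\in V$. If $M$ traverses $vf$, then $v^{-1}M\in\mathcal L_f$, so $v^{-1}M=M$ by (V1); thus $v\in V_M$ and $M\in\mathcal L_f$. Conversely, if $M\in\mathcal L_f$, then $M$ traverses all edges of $V_Mf$, with multiplicity $\langle M,f\rangle$. If $M$ lies in both $\mathcal L_e$ and $g^a\mathcal L_e$, then $M\in\mathcal P_E$ by (a1). If $M\in\mathcal P_E$, then $g^aM=M$, so $M$ traverses both $e$ and $g^ae$, with equal multiplicities. In this case let $V_M=\langle g_M^\alpha\rangle$ and $g^a=g_M^\beta$. The windows in question are the images of the window at $e$ under $g_M^k$ with $k\in\alpha\mathbb Z\cup(\beta+\alpha\mathbb Z)$, and they are ordered along $M$ monotonically in $k$. Since $\alpha\nmid\beta$ by (a), the two residue classes alternate.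
\end{proof}

\subsection{The subgroup $N$ and the spots}
The filters add points but no growth, so they must be sparse: each class gets $\kappa_j$ filters per period of a high power of $g_E$. Distances refer to the connected graph $\Omega$, with orientations ignored. Let $\rho$ be such that $K_e$ lies within distance $\rho$ of the initial vertex of $e$ for all $e\in\mathcal D$; it exists because $\mathcal D$ consists of finitely many $\Lambda$-orbits. Let $R=2\rho$, let $\beta_R=\sum_{k\le R}(2r)^k$, which bounds the size of a ball of radius $R$, and let $\Delta_0=\kappa\beta_R$. Fix an integer $m_0$ with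
\begin{equation}\label{eq:m0}
m_0\ge6\Delta_0,\qquad\frac1{dm_0}+\frac{D\kappa[\Lambda:V]}{2m_0}\le\delta .
\end{equation}
There is a normal subgroup $N$ of finite index $m$ in $\Lambda$ such that
\begin{enumerate}
\item[(N1)] $N\cap E_j=\langle g_j^{m_j}\rangle$ with $m_j\ge m_0$, for all $j$;
\item[(N2)] $\nu p$ has distance greater than $R$ from $p$ if $1\ne\nu\in N$ and $p$ is the initial vertex of an edge of $\mathcal D$.
\end{enumerate}
For (N1), use \eqref{eq:sep} to make $N$ disjoint from the finitely many cosets $y\langle g_j\rangle\ne\langle g_j\rangle$ in $E_j$, and residual finiteness to exclude $g_j,\dots,g_j^{m_0-1}$. For (N2), exclude the finitely many $\lambda\ne1$ that move the initial vertex of some $e_{j,i}$ by at most $R$; normality of $N$ takes care of the translates.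

Let $J$ be a set of representatives of the orbits of $N$ acting on $\mathcal E$ by conjugation; it is finite and nonempty. For $E\in J$ conjugate to $E_j$ fix $\lambda_E$ with $E=\lambda_EE_j\lambda_E^{-1}$, and put $c_E=g_E^{m_j}$, a generator of $N\cap E$. Lemma~\ref{lem:comm} gives
\begin{equation}\label{eq:J}
\nu\in N,\ E,E'\in J,\ \nu E'\nu^{-1}=E\quad\Longrightarrow\quad E'=E\text{ and }\nu\in N\cap E=\langle c_E\rangle ,
\end{equation}
and if $\nu\langle c_{E'}\rangle\nu^{-1}\cap\langle c_E\rangle\ne1$ then $\nu E'\nu^{-1}=E$. So the family $(c_E)_{E\in J}$ satisfies \eqref{eq:mal}.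

Let $\mathcal S$ be the set of \emph{labels} $\omega=(E,i)$ with $E\in J$ and $1\le i\le\kappa_j$, where $E$ is conjugate to $E_j$. The edge for $\omega$ may be slid along the class by powers of $g_E$ without changing its multiplicities on the lines of $\mathcal P_E$; we use this freedom to separate the edges.

\begin{lemma}\label{lem:spots}
There are integers $x_\omega\in[0,m_0)$ such that the edges $\hat e_\omega=g_E^{x_\omega}\lambda_Ee_{j,i}$, $\omega=(E,i)\in\mathcal S$, lie in different $N$-orbits, and distinct edges of $\Sigma=\bigcup_\omega N\hat e_\omega$ have disjoint territories. Each $(\hat e_{(E,i)},E)$ is admissible, and for $E\in J$ and $M\in\mathcal P_E$ the number of $i$ with $\langle M,\hat e_{(E,i)}\rangle$ odd is odd.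
\end{lemma}

\begin{proof}
A \emph{candidate} is a pair $(\omega,x)$ with $0\le x<m_0$; let $p(\omega,x)=g_E^x\lambda_Ep_{j,i}$, where $p_{j,i}$ is the initial vertex of $e_{j,i}$. Two candidates with $\omega\ne\omega'$ \emph{conflict} if some $N$-translate of $p(\omega',x')$ lies within distance $R$ of $p(\omega,x)$; this is symmetric. If no two chosen candidates conflict, the $\hat e_\omega$ lie in different $N$-orbits and, using (N2) within one orbit, initial vertices of distinct edges of $\Sigma$ are at distance greater than $2\rho$, so the territories are disjoint.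

A candidate $(\omega,x)$ has at most $\Delta_0$ conflicts. Indeed, a vertex $q$ within distance $R$ of $p(\omega,x)$ and a pair $(j',i')$ determine at most one $\mu\in\Lambda$ with $q=\mu p_{j',i'}$. If $\mu=\nu g_{E'}^{x'}\lambda_{E'}$ with $\nu\in N$ and $E'\in J$ conjugate to $E_{j'}$, then $\mu E_{j'}\mu^{-1}=\nu E'\nu^{-1}$ determines $E'$. If also $\mu=\nu_1g_{E'}^{x_1}\lambda_{E'}$, then $g_{E'}^{x_1-x'}\in N$, so $m_{j'}\mid x_1-x'$ and $x_1=x'$.

A greedy choice may fail, since the number of labels is not bounded in terms of $m_0$, and earlier choices could block all candidates of a label. We use the symmetric Lov\'asz Local Lemma: if each of finitely many events has probability at most $P$ and is independent of the family of all but at most $\mathcal N$ other events, and $\exp(1)P(\mathcal N+1)\le1$, then with positive probability none of them occurs. Choose the $x_\omega$ independently and uniformly, and consider for each conflicting pair the event that both candidates are chosen. It has probability $m_0^{-2}$ and is independent of the family of events involving neither of its two labels. Each label is involved in at most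 $m_0\Delta_0$ events, so $\mathcal N+1\le2m_0\Delta_0$, and $\exp(1)\cdot2\Delta_0/m_0\le\exp(1)/3<1$.

The pair $(\hat e_\omega,E)$ is admissible via $\lambda=g_E^{x_\omega}\lambda_E$. For $M\in\mathcal P_E$ we have $\langle M,\hat e_{(E,i)}\rangle=\langle\lambda_E^{-1}M,e_{j,i}\rangle$ because $g_EM=M$, and $\lambda_E^{-1}M\in\mathcal P_{E_j}$; apply Lemma~\ref{lem:odd}.
\end{proof}

The edges of $\Sigma$ are the \emph{spots}.

\subsection{The new $F$-set}
Let $\Lambda'$ be the double of $N$ along $(c_E)_{E\in J}$. By Lemma~\ref{lem:doubleG}, $\Lambda'\in\mathcal G$, which is (M1). For $k=1,2$ let $X_k$ be the quotient of $\Lambda'\times\Omega$ by $(z\iota_k(\nu),p)\sim(z,\nu p)$, $\nu\in N$, with points $[z,p]_k$ and with $F$ acting on $p$. For $(z,\omega)\in\Lambda'\times\mathcal S$ let $Y_{z,\omega}$ be a copy of the finite $F$-set $Y=V\backslash\Omega$. The sets $X_1$, $X_2$, $Y_{z,\omega}$ are the \emph{pieces}, and $\Omega^0$ is their disjoint union. For an edge $e=(p,s)$ of $\Omega$ write $[z,e]_k=([z,p]_k,s)$ and $Ve=(Vp,s)$. For every $z\in\Lambda'$ and $\omega=(E,i)$ swap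
\begin{equation}\label{eq:swaps}
[z,\hat e_\omega]_1\ \leftrightarrow\ V\hat e_\omega\text{ in }Y_{z,\omega},\qquad [zt_E,\hat e_\omega]_2\ \leftrightarrow\ Vg_E^a\hat e_\omega\text{ in }Y_{z,\omega}.
\end{equation}
These edges are pairwise distinct. If $[z_1,\hat e_\omega]_k=[z_2,\hat e_{\omega'}]_k$, then $\hat e_{\omega'}=\nu\hat e_\omega$ and $z_1=z_2\iota_k(\nu)$ for some $\nu\in N$, so $\omega=\omega'$ by Lemma~\ref{lem:spots}, $\nu=1$ by freeness, and $z_1=z_2$; the two ports of $Y_{z,\omega}$ differ by Lemma~\ref{lem:ports}(a). Let $\Omega'$ be the resulting $F$-set. The picture is that $X_k$ is a disjoint union of copies of $\Omega$, one for each vertex $zo_k$ of the tree $T$, and that the filter $Y_{z,\omega}$ connects the copies at the two endpoints of the edge $zf_E$.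

The group $\Lambda'$ acts on $\Omega^0$ by left multiplication on $z$, commuting with $F$ and permuting the pairs \eqref{eq:swaps}, so it commutes with the new action. It acts freely: if $[z_0z,p]_k=[z,p]_k$, then $z_0z=z\iota_k(\nu)$ with $\nu p=p$, so $\nu=1$ and $z_0=1$. Its orbits on $X_k$ correspond to $N\backslash\Omega$, so the number of orbits is
\[
d'=2dm+|\mathcal S|\,d\,[\Lambda:V]=2dm(1+t),\qquad t=\frac{|\mathcal S|\,[\Lambda:V]}{2m},
\]
and $d'\ge d$.

\begin{lemma}\label{lem:M5}
Condition \emph{(M5)} holds for $\Lambda'$ and $d'$ with some $D'\ge D-\delta>0$.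
\end{lemma}

\begin{proof}
For $K\le N$ of finite index, $\mathfrak h(K)\ge Dd[\Lambda:K]=Ddm[N:K]$. By Lemma~\ref{lem:doubleh}, (M5) holds with $D'=(2Ddm-2)/d'=(D-\frac1{dm})/(1+t)$. Since $E_j$ is its own normalizer, the conjugacy class of $E_j$ splits into $[\Lambda:NE_j]=m/[E_j:N\cap E_j]\le m/m_0$ orbits under $N$. Hence $m\ge m_0$ and $|\mathcal S|\le\kappa m/m_0$, so $t\le\kappa[\Lambda:V]/(2m_0)$. By \eqref{eq:m0}, $D-\frac1{dm}>0$ and $D'\ge(D-\frac1{dm})(1-t)\ge D-\frac1{dm}-Dt\ge D-\delta$.
\end{proof}

The order of the choices matters here: $V$ is fixed before $m_0$ and $N$.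

\section{Charts, short orbits, and frozen edges}\label{sec:charts}

To follow walks in $\Omega'$ we describe every vertex by a point of $\Omega$ and a map from $\Omega$ to a piece. Then the point moves as in $\Omega$, and a swap only changes the map.

\subsection{Charts}
Put $\chi_{k,z}(p)=[z,p]_k\in X_k$ and $\psi_{z,\omega}(p)=Vp\in Y_{z,\omega}$. A \emph{chart} is a map $\chi_{k,z}\circ\mu$ or $\psi_{z,\omega}\circ\mu$ with $\mu\in\Lambda$; we speak of $X$-charts and $Y$-charts. Charts are $F$-equivariant maps $\Omega\to\Omega^0$ for the old action, and
\begin{equation}\label{eq:chartid}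
\chi_{k,z}\circ\nu=\chi_{k,z\iota_k(\nu)}\quad(\nu\in N),\qquad\psi_{z,\omega}\circ v=\psi_{z,\omega}\quad(v\in V).
\end{equation}
There is a projection $\Omega^0\to\Lambda\backslash\Omega$ sending $\chi(p)$ to $\Lambda p$ for every chart $\chi$. If $q\in\Omega^0$ and $p\in\Omega$ lie over the same $\Lambda$-orbit, there is exactly one chart with $\chi(p)=q$. It exists because $q=\chi_0(p')$ for some chart $\chi_0$ and $p'=\mu p$; it is unique because an $F$-equivariant map on the transitive $F$-set $\Omega$ is determined by one value. In particular,
\begin{equation}\label{eq:rechart}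
\chi(p)=\chi'(p')\quad\Longrightarrow\quad p=\lambda p'\text{ and }\chi'=\chi\circ\lambda\text{ for some }\lambda\in\Lambda .
\end{equation}
A chart maps an edge $(p,s)$ to $(\chi(p),s)$ and a moment $(p,j)$ to $(\chi(p),j)$.

An edge $e$ of $\Omega$ is \emph{active} for $\chi$ if $\chi(e)$ is one of the swapped edges \eqref{eq:swaps}. The partner of $\chi(e)$ lies over the same $\Lambda$-orbit of edges, so there is a unique chart $\chi^e$ such that $\chi^e(e)$ is this partner. Then $e$ is active for $\chi^e$ and $(\chi^e)^e=\chi$. Also, $e$ is active for $\chi\circ\lambda$ if and only if $\lambda e$ is active for $\chi$, and then $(\chi\circ\lambda)^e=\chi^{\lambda e}\circ\lambda$, since both charts send $e$ to the partner of $\chi(\lambda e)$. The swap rule takes the following form, for any word.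

\medskip\noindent\textbf{Chart rule.} \emph{Let $\tau$ be a moment of $\Omega$ with successor $\tau'$, and let $e$ be the edge traversed. The successor of $\chi(\tau)$ in $\Omega'$ is $\chi(\tau')$ if $e$ is not active for $\chi$, and the edge traversed is $\chi(e)$. It is $\chi^e(\tau')$ if $e$ is active for $\chi$, and the edge traversed is one of the swapped edges $\chi(e)$, $\chi^e(e)$.}

\medskip\noindent Indeed, the moment of the same phase whose old step traverses the partner $\chi^e(e)$ is $\chi^e(\tau)$, with old successor $\chi^e(\tau')$.

The active edges of $\chi_{1,z}$ and of $\chi_{2,z}$ are the spots, for every $z$: the edge $[z,e]_k$ equals $[z',\hat e_\omega]_k$ for some $z'$ if and only if $e\in N\hat e_\omega$. The active edges of $\psi_{z,\omega}$, $\omega=(E,i)$, are those of $\Pi_\omega=V\hat e_\omega\cup Vg_E^a\hat e_\omega$. For the other charts one obtains $\Lambda$-translates of these sets. So active edges lie in $\mathcal D$ and are not frozen, and Lemmas \ref{lem:spots} and \ref{lem:ports}(a) give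
\begin{equation}\label{eq:Sep}
K_e\cap K_f=\emptyset\quad\text{for distinct edges $e,f$ active for the same chart.}
\end{equation}

\subsection{Finite orbits}

\begin{lemma}\label{lem:finorb}
Let $i\le l$, let $M$ be a finite $u_i$-orbit on $\Omega$, $p\in M$, $\chi$ a chart, and $\mathcal O$ the $u_i$-orbit of $\chi(p)$ in $\Omega'$.
\begin{enumerate}
\item[(a)] If $M$ traverses no edge active for $\chi$, then $\mathcal O=\chi(M)$, and the edges traversed by $\mathcal O$ are the images under $\chi$ of those traversed by $M$.
\item[(b)] If $M$ traverses an edge $e$ active for $\chi$, then $M$ traverses no other edge active for $\chi$ or $\chi^e$. Moreover $\mathcal O\subset\chi(M)\cup\chi^e(M)$, the orbit $\mathcal O$ traverses a swapped edge, and all vertices of its walk lie in $\chi(C_e)\cup\chi^e(C_e)$.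
\end{enumerate}
\end{lemma}

\begin{proof}
Follow the walk of $M$ from $(p,0)$ by the chart rule. In (a) the chart never changes. In (b) all vertices of the walk of $M$ lie in $C_e$. If $M$ traversed an edge $f\ne e$ active for $\chi$ or for $\chi^e$, its endpoints would lie in $K_e\cap K_f$, against \eqref{eq:Sep}, as $e$ is active for both charts. So only $\chi$ and $\chi^e$ occur, and the walk traverses a swapped edge when $M$ traverses $e$.
\end{proof}

\begin{lemma}\label{lem:conn}
$F$ acts transitively on $\Omega'$. Hence \emph{(M2)} holds for $(\Lambda',\Omega')$.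
\end{lemma}

\begin{proof}
First, $\chi(\Omega)$ lies in one component of $\Omega'$ for every chart $\chi$. As $\Omega$ is connected, it suffices to join $\chi(p)$ to $\chi(s.p)$ for every edge $e=(p,s)$. If $e$ is not active for $\chi$, the edge $\chi(e)$ does this. If $e$ is active, we go around: the $s$-orbit of $p$ is finite by (M4), because $l-1\ge r$ and the generators are among $u_1,\dots,u_{l-1}$; its other edges are not active by Lemma~\ref{lem:finorb}(b), and their images join $\chi(s.p),\chi(s^2.p),\dots,\chi(p)$.

Write $\sim$ for lying in the same component, and $A_k(z)=\chi_{k,z}(\Omega)$. The swapped edges give $A_1(z)\sim Y_{z,\omega}\sim A_2(zt_E)$ for $\omega=(E,i)$, and every $E\in J$ occurs in a label since $\kappa_j\ge1$. For $E=E_0$ this gives $A_1(z)\sim A_2(z)$, hence $A_1(z)\sim A_1(zt_E)$ for all $E$. By \eqref{eq:chartid}, $A_k(z\iota_k(\nu))=A_k(z)$, hence $A_1(z\iota_k(\nu))\sim A_1(z)$ for $k=1,2$. These elements generate $\Lambda'$, so all sets $A_k(z)$ and $Y_{z,\omega}$ lie in one component.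
\end{proof}

\subsection{The new frozen edges}
Let $U'=U_0'\cup U_1'$, where $U_0'=\{\chi(e):e\in U,\ \chi\text{ a chart}\}$ and $U_1'$ is the set of edges of $\Omega'$ traversed by those $u_i$-orbits of $\Omega'$, $i<l$, that traverse a swapped edge. Both sets are $\Lambda'$-invariant, because $\Lambda'$ permutes the charts (by composition) and the swapped edges.

\begin{lemma}\label{lem:M34}
$(\Omega',U')$ satisfies \emph{(M3)}, and \emph{(M4)} for $i<l$.
\end{lemma}

\begin{proof}
(M4) Let $i<l$ and let $\mathcal O$, $M$, $\chi$ be as in Lemma~\ref{lem:finorb}; every $u_i$-orbit of $\Omega'$ arises in this way, as all $u_i$-orbits of $\Omega$ are finite. In case (a), $|\mathcal O|\le|M|\le2b_i$, and if $|\mathcal O|>b_i$ then $M$ traverses only edges of $U$, so $\mathcal O$ traverses only edges of $U_0'$. In case (b), $M$ traverses $e\notin U$, so $|M|\le b_i$ and $|\mathcal O|\le2b_i$, and all edges traversed by $\mathcal O$ lie in $U_1'$.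

(M3) Let $q=\chi(p)$ be a vertex of $\Omega'$. We describe its neighbors along edges of $U'$.

\emph{Edges of $U_0'$.} Such an edge is $\chi'(e')$ with $e'\in U$. Frozen edges are not active, so its endpoints are the images under $\chi'$ of the endpoints of $e'$. By \eqref{eq:rechart} it equals $\chi(\lambda e')$, where $\lambda e'\in U$ has $p$ as an endpoint. So it joins $q$ to $\chi(p_1)$ with $p_1$ in the $(\Omega,U)$-component of $p$.

\emph{Edges of $U_1'$.} Such an edge lies on a walk as in Lemma~\ref{lem:finorb}(b), so both endpoints lie in $\chi'(C_{f'})\cup\chi'^{f'}(C_{f'})$ for some $f'$ active for a chart $\chi'$. Interchanging $\chi'$ and $\chi'^{f'}$ if necessary, $q=\chi'(p')$ with $p'\in C_{f'}$. By \eqref{eq:rechart}, $p=\lambda p'$ and $\chi'=\chi\circ\lambda$. Then $f=\lambda f'$ is active for $\chi$, we have $p\in C_f$, and the edge joins $q$ to a vertex of $\chi(C_f)\cup\chi^f(C_f)$.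

Suppose first that $p\in C_e^+$ for some $e$ active for $\chi$, and let $B_e=\chi(C_e^+)\cup\chi^e(C_e^+)$, a finite set. Neighbors of $q$ along $U_0'$ lie in $\chi(C_e^+)$, as $C_e^+$ is a union of components. For an edge of $U_1'$ at $q$ we have $p\in K_e\cap K_f$, so $f=e$ by \eqref{eq:Sep}, and the neighbor lies in $B_e$. Every vertex of $B_e$ is of the form considered, with chart $\chi$ or $\chi^e$, and $B_e$ is symmetric in the two charts. So $B_e$ contains the $U'$-component of $q$.

Otherwise the $(\Omega,U)$-component $Q_p$ of $p$ meets no $C_e^+$ with $e$ active for $\chi$. Then no vertex of $\chi(Q_p)$ lies on an edge of $U_1'$, and the $U'$-component of $q$ is contained in the finite set $\chi(Q_p)$.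
\end{proof}

\section{The lines close up}\label{sec:lines}

It remains to prove the following; recall that $u=u_l$.

\begin{proposition}\label{prop:close}
All $u$-orbits on $\Omega'$ are finite.
\end{proposition}

Granting this, the sizes of the $u$-orbits on $\Omega'$ are bounded, as $\Lambda'$ has $d'$ orbits on vertices. Let $b_l$ be the maximum. Then (M4) holds for $i=l$, and together with Lemmas \ref{lem:doubleG}, \ref{lem:M5}, \ref{lem:conn} and \ref{lem:M34} this proves Proposition~\ref{prop:step}, and with it Theorem~\ref{thm:lower}.

The orbit of $\chi(p)$ is finite by Lemma~\ref{lem:finorb} if the $u$-orbit of $p$ is finite, so we consider lines. A \emph{state} is a pair $(\chi,\tau)$ of a chart and a moment on the walk of a line; it describes the moment $\chi(\tau)$ of $\Omega'$. The states $(\chi,\tau)$ and $(\chi\circ\lambda,\lambda^{-1}\tau)$ describe the same moment, and we write $(\chi,\tau)\equiv(\chi\circ\lambda,\lambda^{-1}\tau)$. Write $(\chi,\tau)\leadsto(\chi',\tau')$ if $\chi'(\tau')$ is reached from $\chi(\tau)$ by a positive number of steps in $\Omega'$. This relation is transitive and depends only on the moments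 described. The successor map of $\Omega'$ is a permutation, so a walk is finite as soon as it contains a moment described by a state $\mathfrak s$ with $\mathfrak s\leadsto\mathfrak s$.

\subsection{Windows}
A line may traverse an active edge several times, so we treat a whole window as one event. A state $(\chi,\tau)$ with $\tau$ on $M$ is \emph{settled} if there is no edge $e$ active for $\chi$ and traversed by $M$ with $\tau^-(M,e)<\tau<\tau^+(M,e)$. This property is invariant under $\equiv$. By \eqref{eq:Sep}, the windows of $M$ at distinct edges active for one chart are disjoint intervals.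

\begin{lemma}\label{lem:windows}
Let $(\chi,\tau)$ be a state on the line $M$.
\begin{enumerate}
\item[(a)] Let $e$ be active for $\chi$ and $\tau^-(M,e)\le\tau<\tau^+(M,e)$. Up to the moment $\tau^+=\tau^+(M,e)$ the chart rule changes the chart exactly at the steps traversing $e$, between $\chi$ and $\chi^e$. The states $(\chi,\tau^+)$ and $(\chi^e,\tau^+)$ are settled.
\item[(b)] Let $(\chi,\tau)$ be settled and let $e$ be the first edge active for $\chi$ that $M$ traverses after $\tau$. Then $\tau\le\tau^-(M,e)$, the chart stays $\chi$ up to $\tau^-(M,e)$, and $(\chi,\tau)\leadsto(\chi',\tau^+(M,e))$, where $\chi'=\chi$ if $\langle M,e\rangle$ is even and $\chi'=\chi^e$ if it is odd.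
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The edge $e$ is active for both $\chi$ and $\chi^e$. An edge $f\ne e$ traversed inside the window has its endpoints in $W_e\subset K_e$, so it is active for neither chart by \eqref{eq:Sep}. The moment $\tau^+$ is not strictly inside the window at $e$, and it lies in no window at another edge active for the chart, because these windows are disjoint.

(b) If $\tau^-(M,e)<\tau$, then, since a step after $\tau$ traverses $e$, the moment $\tau$ is strictly inside the window at $e$, which is excluded. So the first step after $\tau$ that traverses an active edge starts at $\tau^-(M,e)$. Apply (a) there.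
\end{proof}

By (a), every unsettled state leads to a settled one, so it suffices to treat settled states.

\subsection{Passing a filter}

\begin{lemma}\label{lem:pass}
Let $\omega=(E,i)$, $\hat e=\hat e_\omega$, $M\in\mathcal L_{\hat e}$, $\tau^\pm=\tau^\pm(M,\hat e)$ and $z\in\Lambda'$. Put $\chi_1=\chi_{1,z}$ and $\chi_2=\chi_{2,zt_E}$, and let $k\in\{1,2\}$. If $M\in\mathcal P_E$ and $\langle M,\hat e\rangle$ is odd, then $(\chi_k,\tau^-)\leadsto(\chi_{3-k},\tau^+)$. Otherwise $(\chi_k,\tau^-)\leadsto(\chi_k,\tau^+)$.
\end{lemma}

\begin{proof}
If $\langle M,\hat e\rangle$ is even, this is Lemma~\ref{lem:windows}(a). Let it be odd. Put $\psi=\psi_{z,\omega}$, $\lambda_1=1$, $\lambda_2=g_E^a$. By \eqref{eq:swaps}, $\chi_k(\hat e)$ is swapped with $\psi(\lambda_k\hat e)=\psi(v\lambda_k\hat e)$, $v\in V$. Hence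
\[
\chi_k^{\hat e}=\psi\circ\lambda_k,\qquad\psi^{\lambda\hat e}=\chi_k\circ\lambda^{-1}\quad\text{for }\lambda\in V\lambda_k .
\]
By Lemma~\ref{lem:windows}(a), $(\chi_k,\tau^-)\leadsto(\psi\circ\lambda_k,\tau^+)\equiv(\psi,\lambda_k\tau^+)$. This is a settled state on the line $M_k=\lambda_kM$, at the end of its window at $\lambda_k\hat e$. Since $\lambda_k\in E$, we have $M_k\in\mathcal P_E$ if and only if $M\in\mathcal P_E$. We determine the next edge of $\Pi_\omega$ traversed by $M_k$, using Lemma~\ref{lem:ports}(b). If $M\notin\mathcal P_E$, it is $\lambda\hat e$ with $\lambda=v\lambda_k$, where $v$ is the generator of $V\cap\operatorname{Stab}(M_k)$ that translates forwards; put $k'=k$. If $M\in\mathcal P_E$, then $M_k=M$, and by alternation it is $\lambda\hat e$ with $\lambda=v\lambda_{k'}$, $k'=3-k$, $v\in V\cap\operatorname{Stab}(M)$. In both cases $\lambda M=M_k$, so $\langle M_k,\lambda\hat e\rangle=\langle M,\hat e\rangle$ is odd and the window of $M_k$ at $\lambda\hat e$ ends at $\lambda\tau^+$. By Lemma~\ref{lem:windows}(b),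
\[
(\psi,\lambda_k\tau^+)\leadsto(\psi^{\lambda\hat e},\lambda\tau^+)=(\chi_{k'}\circ\lambda^{-1},\lambda\tau^+)\equiv(\chi_{k'},\tau^+).\qedhere
\]
\end{proof}

So the detour through the filter costs finitely many steps and no progress along $M$. Every chart $\chi_{2,z'}$ has the form $\chi_{2,zt_E}$, so the lemma applies to all charts $\chi_{k,z}$. We now transport it to an arbitrary spot.

\begin{lemma}\label{lem:jump}
Let $E\in J$, $M\in\mathcal P_E$, $c=c_E$, and let $I_M$ be the set of $i$ with $\langle M,\hat e_{(E,i)}\rangle$ odd. Call the spots $c^x\hat e_{(E,i)}$, $x\in\mathbb Z$, $i\in I_M$, \emph{relevant}; all of them are traversed by $M$. Let $e$ be a spot traversed by $M$, with window $[\tau^-,\tau^+]$. If $e$ is not relevant, then $(\chi_{k,z},\tau^-)\leadsto(\chi_{k,z},\tau^+)$. If $e=c^x\hat e_{(E,i)}$ is relevant, then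
\[
(\chi_{1,z},\tau^-)\leadsto(\chi_{2,\,zt_E\iota_2(c)^{-2x}},\tau^+),\qquad(\chi_{2,z},\tau^-)\leadsto(\chi_{1,\,zt_E^{-1}\iota_1(c)^{-2x}},\tau^+).
\]
\end{lemma}

\begin{proof}
As $cM=M$, we have $\langle M,c^x\hat e_{(E,i)}\rangle=\langle M,\hat e_{(E,i)}\rangle$. Write $e=\nu\hat e_{(E',i)}$ with $\nu\in N$. By \eqref{eq:chartid}, $(\chi_{k,z},\tau^\pm)\equiv(\chi_{k,z\iota_k(\nu)},\nu^{-1}\tau^\pm)$, and $[\nu^{-1}\tau^-,\nu^{-1}\tau^+]$ is the window of $\nu^{-1}M$ at $\hat e_{(E',i)}$. Apply Lemma~\ref{lem:pass} to $\nu^{-1}M$. The chart is kept unless $\nu^{-1}M\in\mathcal P_{E'}$ and the multiplicity is odd. The first condition means $\nu E'\nu^{-1}=E$, which by \eqref{eq:J} holds if and only if $E'=E$ and $\nu\in\langle c\rangle$. So the chart is kept exactly when $e$ is not relevant. For $\nu=c^x$ and $i\in I_M$ we get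
\begin{align*}
(\chi_{1,z},\tau^-)&\leadsto(\chi_{2,\,z\iota_1(c)^xt_E},\,c^{-x}\tau^+)\equiv(\chi_{2,\,z\iota_1(c)^xt_E\iota_2(c)^{-x}},\,\tau^+),\\
(\chi_{2,z},\tau^-)&\leadsto(\chi_{1,\,z\iota_2(c)^xt_E^{-1}},\,c^{-x}\tau^+)\equiv(\chi_{1,\,z\iota_2(c)^xt_E^{-1}\iota_1(c)^{-x}},\,\tau^+).
\end{align*}
The defining relation of the double gives $\iota_1(c)^xt_E=t_E\iota_2(c)^{-x}$ and $\iota_2(c)^xt_E^{-1}=t_E^{-1}\iota_1(c)^{-x}$, and the formulas follow.
\end{proof}

\subsection{Periodicity}

\begin{proof}[Proof of Proposition~\ref{prop:close}]
Let $(\chi,\tau)$ be a settled state on a line $M$.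

\emph{$X$-charts.} Translating by an element of $\Lambda$ we may assume $\chi=\chi_{k,z}$, and translating by an element of $N$ we may assume in addition $M\in\mathcal P_E$ with $E\in J$. All charts $\chi_{k',z'}$ have the same active edges, the spots, so the windows of $M$ at spots form one fixed family of disjoint intervals. Between windows the chart is kept, and each window is passed according to Lemma~\ref{lem:jump}. So only relevant spots change the chart.

Let $c=c_E$ and $K=|I_M|$, which is odd by Lemma~\ref{lem:spots}. The edges $c^x\hat e_{(E,i)}$ are distinct for distinct $(x,i)$. Let $\sigma\in\{\pm1\}$ be such that $c^\sigma$ translates $M$ forwards. The windows at relevant spots are disjoint finite intervals, permuted by this translation, so we can list the relevant spots in their order along $M$ as $e^{(n)}=c^{x_n}\hat e_{(E,i_n)}$, $n\in\mathbb Z$. The element $c^\sigma$ shifts the list forwards and has $K$ orbits on it, so $c^\sigma e^{(n)}=e^{(n+K)}$ and $x_{n+K}=x_n+\sigma$. Let $\tau_n=\tau^-(M,e^{(n)})$; then $\tau_{n+K}=c^\sigma\tau_n$.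

Each relevant spot changes the index $k$. So $(\chi,\tau)\leadsto(\chi_{1,z_1},\tau_n)$ for some $z_1$ and $n$, and after renumbering $n=1$. A jump from $X_1$ to $X_2$ at exponent $x$ followed by a jump back at exponent $y$ replaces $z_1$ by
\[
z_1t_E\iota_2(c)^{-2x}t_E^{-1}\iota_1(c)^{-2y}=z_1\iota_1(c)^{2x-2y}.
\]
Passing the $2K$ spots $e^{(1)},\dots,e^{(2K)}$ therefore gives $(\chi_{1,z_1},\tau_1)\leadsto(\chi_{1,z_1\iota_1(c)^{2\Theta}},\tau_{2K+1})$ with
\[
\Theta=\sum_{n=1}^{2K}(-1)^{n+1}x_n=\sum_{n=1}^K(-1)^{n+1}(x_n-x_{n+K})=-\sigma\sum_{n=1}^K(-1)^{n+1}=-\sigma ,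
\]
where the second and the last equality use that $K$ is odd. Since $\tau_{2K+1}=c^{2\sigma}\tau_1$, the final state is
\[
(\chi_{1,z_1}\circ c^{-2\sigma},\,c^{2\sigma}\tau_1)\equiv(\chi_{1,z_1},\tau_1).
\]
So the walk is finite. This is the computation of Section~\ref{sub:toy}, where $K=1$, $\sigma=1$ and $x_n=n$.

\emph{$Y$-charts.} Translating by an element of $\Lambda$ we may assume $\chi=\psi=\psi_{z,\omega}$, with active edges $\Pi_\omega$. If $M$ traverses an edge of $\Pi_\omega$, we translate by an element of $V$, which does not change $\psi$, and assume that $M$ traverses $\hat e_\omega$ or $g_E^a\hat e_\omega$; by Lemma~\ref{lem:ports}(b) all edges of $\Pi_\omega$ traversed by $M$ then have the same multiplicity. Let $v$ be the generator of $V\cap\operatorname{Stab}(M)$ that translates forwards. It permutes the windows of $M$ at edges of $\Pi_\omega$.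

If there are no such windows, or the common multiplicity is even, then by Lemma~\ref{lem:windows} the chart differs from $\psi$ only strictly inside these windows. The state $(\psi,v\tau)$ is settled together with $(\psi,\tau)$, so $(\psi,\tau)\leadsto(\psi,v\tau)=(\psi\circ v^{-1},v\tau)\equiv(\psi,\tau)$, and the walk is finite. If the common multiplicity is odd, there is a first active edge $e$ traversed after $\tau$, and $(\psi,\tau)\leadsto(\psi^e,\tau^+(M,e))$. This is a settled state with an $X$-chart, so the walk is finite by the first case.
\end{proof}

\begin{thebibliography}{9}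

\bibitem{SP} Jan-Christoph Schlage-Puchta, \emph{A $p$-group with positive Rank Gradient}, arXiv:1105.1631 (2011).

\bibitem{Serre} Serre, \emph{Trees}.

\end{thebibliography}
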